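# Two-weight bump conditions for commutators, and the layers of a nested family of cubes

## 1. Layers of a nested family of cubes

We begin with a piece of combinatorics. Cubes are taken from a *dyadic lattice* $\mathcal D$, and the only property of $\mathcal D$ that we use is that two of its cubes are either nested or disjoint. The model is the family of standard dyadic cubes $2^{-j}(m+[0,1)^n)$, $j\in\mathbb Z$, $m\in\mathbb Z^n$.

**Definition (layers).** Let $\mathcal G\subset\mathcal D$ be a finite family of cubes. For $Q\in\mathcal G$ put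
$$U_Q=\bigcup_{R\in\mathcal G,\ R\subsetneq Q}R,\qquad E_Q=Q\setminus U_Q,$$
and for $N\ge 0$ let $Q^{(N)}$ be the set of points $x\in Q$ that lie in at least $N$ cubes of $\mathcal G$ strictly contained in $Q$. Thus $Q^{(0)}=Q$ and $Q^{(1)}=U_Q$.

The families we shall meet satisfy, for some fixed $\rho\in(0,1)$,
$$|U_Q|\le\rho\,|Q|\qquad(Q\in\mathcal G).\tag{1}$$
This property passes to subfamilies of $\mathcal G$, because shrinking $\mathcal G$ shrinks each $U_Q$.

**Lemma 1.** Let $\mathcal G\subset\mathcal D$ be finite and satisfy (1). Then: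

1. the sets $E_Q$, $Q\in\mathcal G$, are pairwise disjoint, and $|E_Q|\ge(1-\rho)|Q|$;
2. $|Q^{(N)}|\le\rho^N|Q|$ for all $Q\in\mathcal G$, $N\ge0$;
3. each point $x$ lies in $Q\setminus Q^{(N)}$ for at most $N$ cubes $Q\in\mathcal G$.

*Proof.* (1) Let $Q\ne Q'$ be in $\mathcal G$. If they are disjoint, so are $E_Q$ and $E_{Q'}$. Otherwise one is strictly inside the other, say $Q\subsetneq Q'$. Then $E_Q\subset Q\subset U_{Q'}$, which is disjoint from $E_{Q'}$. The measure bound is (1).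

(2) First, $Q^{(N+1)}=\bigcup_R R^{(N)}$, where $R$ runs over the maximal cubes of $\{R\in\mathcal G:R\subsetneq Q\}$. Indeed, the cubes of this set that contain a given $x$ form a chain. If there are at least $N+1$ of them, let $R$ be the largest. It is maximal, since any cube of the set containing $R$ also contains $x$. At least $N$ members of the chain lie strictly inside $R$, so $x\in R^{(N)}$. Conversely, if $x\in R^{(N)}$, then $R$ together with $N$ cubes strictly inside $R$ shows that $x\in Q^{(N+1)}$. Now argue by induction on $N$. The case $N=0$ is trivial. The maximal $R$ are disjoint with union $U_Q$, so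
$$|Q^{(N+1)}|\le\sum_R\rho^N|R|=\rho^N|U_Q|\le\rho^{N+1}|Q|.$$

(3) The cubes of $\mathcal G$ containing $x$ form a chain $Q_1\subsetneq Q_2\subsetneq\dots\subsetneq Q_m$. Exactly $j-1$ cubes of $\mathcal G$ contain $x$ and lie strictly inside $Q_j$. So $x\notin Q_j^{(N)}$ exactly when $j-1<N$, that is, when $j\le N$. $\square$

**Example.** In $\mathbb R$ let $\mathcal G=\{[0,4^{-j}):0\le j\le L\}$. Then (1) holds with $\rho=\frac14$. For $Q=[0,1)$ we have $Q^{(N)}=[0,4^{-N})$ if $N\le L$, and $Q^{(N)}=\emptyset$ if $N>L$. A point $x\in[0,4^{-L})$ lies in all $L+1$ intervals, but it lies in $Q_j\setminus Q_j^{(N)}$, $Q_j=[0,4^{-j})$, only when $L-j<N$. That happens for at most $N$ values of $j$, however large $L$ is.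

**What the layers are for.** We shall have to control sums of the form
$$\sum_{k\ge0}2^{-k}\sum_{Q\in\mathcal F_k}\int_Q w,$$
where each $\mathcal F_k$ satisfies (1) with some $\rho\le e^{-1}$, there is no bound on how many cubes of $\mathcal F_k$ contain a point, and the quantity to be estimated is $\int w$ itself. Choose $N_k=\lfloor\tau2^{k/4}\rfloor$ with a small $\tau$ and form the layers inside each $\mathcal F_k$. By part (3) of Lemma 1, the integrals over the sets $Q\setminus Q^{(N_k)}$ add up to at most $\sum_k2^{-k}\tau2^{k/4}\int w\le3\tau\int w$. This can be *subtracted* from the left side of an inequality $\int w\le\dots$. What remains lives on the sets $Q^{(N_k)}$, whose proportion in $Q$ is at most $e^{-N_k}$. On sets that small, a norm with a little logarithmic room gains a factor like $N_k^{-\nu}\approx2^{-k\nu/4}$, and this makes the sum over $k$ converge. The rest of these notes explains which question leads to such a sum and carries this out.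

## 2. Bump conditions for the commutator: definitions and statements

**Notation.** $Q$ always denotes a cube in $\mathbb R^n$, $\langle f\rangle_Q=\frac1{|Q|}\int_Qf$, $b_Q=\langle b\rangle_Q$, $\|f\|_{p,Q}=\langle|f|^p\rangle_Q^{1/p}$. A *weight* is a nonnegative locally integrable function. For $E\subset\mathbb R^n$, $u(E)=\int_Eu$. Throughout $1<p<\infty$ and $p'=p/(p-1)$. We read $|b-b_Q|^0=1$, $1/0=\infty$, and $0\cdot\infty=0$ in products of two norms. (Reading $0\cdot\infty$ as $\infty$ would only make the hypotheses stronger.)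

**Definition (normalized Luxemburg functional).** For a continuous increasing $\Theta:[0,\infty)\to[0,\infty)$ with $\Theta(0)=0$, $\Theta(\infty)=\infty$,
$$\|f\|_{\Theta,Q}=\inf\Big\{\lambda>0:\ \frac1{|Q|}\int_Q\Theta\Big(\frac{|f(x)|}\lambda\Big)dx\le1\Big\}.\tag{2}$$
When $\Theta$ is also convex it is called a *Young function*.

Four facts will be used.

* (L1) If $0<\|f\|_{\Theta,Q}<\infty$, then $\langle\Theta(|f|/\|f\|_{\Theta,Q})\rangle_Q\le1$: let $\lambda$ decrease to the infimum and use monotone convergence.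
* (L2) If $\|f\|_{\Theta,Q}=0$, then $f=0$ a.e. on $Q$: the averages in (2) stay at most $1$ as $\lambda\downarrow0$, while $\Theta(|f|/\lambda)\uparrow\infty$ on $\{f\ne0\}$.
* (L3) If $\Theta_1\le\Theta_2$, then $\|f\|_{\Theta_1,Q}\le\|f\|_{\Theta_2,Q}$.
* (L4) Let $\Theta$ be convex. If $\langle\Theta(|f|)\rangle_Q\le K$ with $K\ge1$, then $\|f\|_{\Theta,Q}\le K$, because $\Theta(t/K)\le\Theta(t)/K$. Moreover the triangle inequality holds: if $\lambda_1>\|f\|_{\Theta,Q}$ and $\lambda_2>\|g\|_{\Theta,Q}$, then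
$$\Theta\Big(\frac{|f+g|}{\lambda_1+\lambda_2}\Big)\le\frac{\lambda_1}{\lambda_1+\lambda_2}\Theta\Big(\frac{|f|}{\lambda_1}\Big)+\frac{\lambda_2}{\lambda_1+\lambda_2}\Theta\Big(\frac{|g|}{\lambda_2}\Big),$$
 and the average of the right side is at most $1$.

**Example.** $\Theta(t)=t^p$ gives $\|f\|_{p,Q}$. If $\Theta$ is strictly increasing, $E\subset Q$ and $|E|>0$, then $\langle\Theta(\chi_E/\lambda)\rangle_Q=\Theta(1/\lambda)|E|/|Q|$, so $\|\chi_E\|_{\Theta,Q}=1/\Theta^{-1}(|Q|/|E|)$. For $\Theta(t)=t^p\log(e+t)^\alpha$ with $\alpha\ge0$, when $|E|=1$ and $|Q|=r\ge1$, this is comparable to $r^{-1/p}\log(e+r)^{\alpha/p}$. The $L^p$ average is $r^{-1/p}$, so the logarithm in $\Theta$ is felt only by functions concentrated on a small part of the cube. This is why such functions are called bumps.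

**Definition (the operators).** A *Calderón–Zygmund operator* is a linear operator $T$, bounded on $L^2(\mathbb R^n)$, for which there are a kernel $K(x,y)$, $x\ne y$, and constants $C>0$, $\varepsilon\in(0,1]$ such that $Tf(x)=\int K(x,y)f(y)\,dy$ for bounded compactly supported $f$ and $x\notin\operatorname{supp}f$, $|K(x,y)|\le C|x-y|^{-n}$, and
$$|K(x,y)-K(x',y)|+|K(y,x)-K(y,x')|\le C\frac{|x-x'|^\varepsilon}{|x-y|^{n+\varepsilon}}\quad\text{whenever }|x-y|>2|x-x'|.$$
$BMO$ consists of the locally integrable $b$ with $\|b\|_{BMO}=\sup_Q\langle|b-b_Q|\rangle_Q<\infty$. The *commutator* is $[b,T]f=bTf-T(bf)$. If $f$ is bounded with compact support and $b\in BMO$, then $bf\in L^2$, so $[b,T]f$ is well defined.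

We use the John–Nirenberg theorem in this form: there is $\kappa=\kappa(n)\in(0,1]$ such that, if $\|b\|_{BMO}=1$,
$$\langle e^{\kappa|b-b_Q|}\rangle_Q\le2\quad\text{for all }Q,\qquad\text{hence}\qquad|\{x\in Q:|b-b_Q|>m\}|\le2e^{-\kappa m}|Q|.\tag{3}$$
The standard example of an unbounded function in $BMO$ is $b(x)=\log|x|$. The standard example of $T$ is the Riesz transform $R_1$, with kernel $c_n(x_1-y_1)|x-y|^{-n-1}$, $c_n>0$ (the Hilbert transform if $n=1$).

**The problem.** Which condition on a pair of weights $(u,v)$ guarantees the weak-type inequality $[b,T]:L^p(v)\to L^{p,\infty}(u)$? By this we mean that, with a constant $C$, for all bounded compactly supported $f$ and all $\lambda>0$,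
$$u(\{x:|[b,T]f(x)|>\lambda\})\le\frac C{\lambda^p}\int_{\mathbb R^n}|f|^pv\,dx.$$
A conjecture in David Cruz-Uribe and Kabe Moen, "Sharp norm inequalities for commutators of classical operators", arXiv:1008.0381 (2010), proposes a condition with $2p-1+\delta$ logarithms on $u$ and $p'$ logarithms on $v$. To state it, put for integers $\theta,h\ge0$ and $\delta>0$
$$A_\theta(t)=t^p\log(e+t)^{(1+\theta)p-1+\delta},\qquad B_h(t)=t^{p'}\log(e+t)^{hp'},\qquad\Phi_h(t)=t\log(e+t)^h.$$
So $A_1(t)=t^p\log(e+t)^{2p-1+\delta}$ and $B_1(t)=t^{p'}\log(e+t)^{p'}$. For $p=2$ these are $t^2\log(e+t)^{3+\delta}$ and $t^2\log(e+t)^2$.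

**Theorem 1 (the conjecture is true).** Let $T$ be a Calderón–Zygmund operator, $1<p<\infty$, $\delta>0$, and let $(u,v)$ be a pair of weights with
$$M=\sup_Q\|u^{1/p}\|_{A_1,Q}\,\|v^{-1/p}\|_{B_1,Q}<\infty.\tag{4}$$
If $b\in BMO$, then for all bounded compactly supported $f$
$$\|[b,T]f\|_{L^{p,\infty}(u)}\le CM\|b\|_{BMO}\|f\|_{L^p(v)},\qquad C=C(n,p,\delta,T).\tag{5}$$

**Theorem 2 (separated bumps).** The conclusion (5) holds under the weaker hypothesis
$$M:=\sup_Q\|u^{1/p}\|_{A_1,Q}\|v^{-1/p}\|_{p',Q}+\sup_Q\|u^{1/p}\|_{A_0,Q}\|v^{-1/p}\|_{B_1,Q}<\infty.\tag{6}$$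

Since $A_0\le A_1$ and $t^{p'}=B_0(t)\le B_1(t)$, each supremum in (6) is at most the one in (4), by (L3). So Theorem 2 implies Theorem 1.

**Theorem 3 (sharpness).** Let $\alpha\ge0$, $A^{(\alpha)}(t)=t^p\log(e+t)^\alpha$, and let $\widetilde B$ be any Young function (finite, convex, increasing, $\widetilde B(0)=0$). The implication
$$\sup_Q\|u^{1/p}\|_{A^{(\alpha)},Q}\|v^{-1/p}\|_{\widetilde B,Q}<\infty\ \Longrightarrow\ [b,T]:L^p(v)\to L^{p,\infty}(u)$$
holds for all Calderón–Zygmund operators $T$, all $b\in BMO$ and all pairs $(u,v)$ if and only if $\alpha>2p-1$ and there are $k_0,t_0>0$ with $t^{p'}\log(e+t)^{p'}\le\widetilde B(k_0t)$ for $t\ge t_0$. In particular, for $\widetilde B(t)=t^{p'}\log(e+t)^\beta$ it holds if and only if $\alpha>2p-1$ and $\beta\ge p'$.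

If $u=v=1$, the quantity in (4) is a product of two constants, so Theorem 1 contains the unweighted weak-type inequality. To see where $2p-1$ comes from we need a less trivial pair.

## 3. The unit ball against a logarithmic tail: where $2p-1$ comes from

We compute one family of pairs by hand. The computation also proves half of Theorem 3. Let
$$u=\chi_{B(0,1)},\qquad v(x)=(1+|x|)^{-n}\log(e+|x|)^\alpha,\qquad \alpha\ge0,$$
let $b(x)=\log|x|$, $T=R_1$, and let $\widetilde B$ be any Young function. We claim that the bump condition of Theorem 3 holds for this pair, and that the weak-type inequality fails if $\alpha=2p-1$.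

**Step 1: the bump condition holds.** Note that $\|1\|_{\widetilde B,Q}$ is a finite constant independent of $Q$, because $\widetilde B(s)\le s\widetilde B(1)$ for $s\le1$. Let $Q$ have side $\ell$. If $|Q\cap B(0,1)|=0$, the product of norms is $0$. Otherwise $Q\subset\{|x|\le1+\sqrt n\,\ell\}$.

If $\ell\le1$, both norms are bounded, since $u\le1$ and $v^{-1/p}$ is bounded on bounded sets.

If $\ell\ge1$, put $r=\ell^n$ and $1/\lambda=a\,r^{1/p}\log(e+r)^{-\alpha/p}$ with $a\in(0,1]$. Since $1/\lambda\le r$, we get $A^{(\alpha)}(1/\lambda)\le a^pr\log(e+r)^{-\alpha}\log(e+r)^\alpha=a^pr$. Hence $\langle A^{(\alpha)}(u^{1/p}/\lambda)\rangle_Q\le r^{-1}|B(0,1)|\,a^pr=a^p|B(0,1)|\le1$ for a suitable $a=a(n,p)$, and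
$$\|u^{1/p}\|_{A^{(\alpha)},Q}\le c\,r^{-1/p}\log(e+r)^{\alpha/p}.$$
On $Q$ we have $v^{-1/p}=(1+|x|)^{n/p}\log(e+|x|)^{-\alpha/p}\le c\,r^{1/p}\log(e+r)^{-\alpha/p}$. Indeed, if $|x|\le\ell^{1/2}$, then $(1+|x|)^{n/p}\le c\,r^{1/(2p)}$, which is smaller than the right side up to a constant. If $|x|\ge\ell^{1/2}$, then $(e+\ell^{1/2})^{2n}\ge e+\ell^n$ gives $\log(e+|x|)\ge\frac1{2n}\log(e+r)$, and $(1+|x|)^{n/p}\le c\,r^{1/p}$. So $\|v^{-1/p}\|_{\widetilde B,Q}\le c\|1\|_{\widetilde B,Q}\,r^{1/p}\log(e+r)^{-\alpha/p}$, and the product is bounded.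

**Step 2: reduce the weak-type inequality to one integral.** Let $\Gamma_R=\{y:y_1\ge|y|/2,\ 4\le|y|\le R\}$ with $R>4$, and let $f\ge0$ be bounded with support in $\Gamma_R$. Then $bf$ is bounded, so for a.e. $x\notin\operatorname{supp}f$
$$[b,T]f(x)=\int(b(x)-b(y))K(x,y)f(y)\,dy.$$
For $|x|<1$ and $y\in\Gamma_R$ we have $y_1-x_1\ge|y|/2-1\ge|y|/4$, $|x-y|\le2|y|$ and $b(y)-b(x)\ge\log|y|$. Both $b(x)-b(y)$ and $x_1-y_1$ are negative, so the integrand is nonnegative and
$$|[b,T]f(x)|\ge c\,I(f),\quad I(f)=\int f(y)\,|y|^{-n}\log|y|\,dy,\quad\text{for a.e. }x\in B(0,1).$$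
If the weak-type inequality held, the level $\lambda=cI(f)/2$ would give $|B(0,1)|\le C\,I(f)^{-p}\int f^pv$, that is,
$$I(f)\le C\Big(\int f^pv\Big)^{1/p}.$$

**Step 3: test with the extremal $f$.** Take $f=(|y|^{-n}\log|y|)^{p'-1}v^{1-p'}\chi_{\Gamma_R}$. Since $p(p'-1)=p'$ and $p(1-p')+1=1-p'$,
$$I(f)=\int f^pv=J_R:=\int_{\Gamma_R}(|y|^{-n}\log|y|)^{p'}v^{1-p'}dy.$$
So $J_R\le CJ_R^{1/p}$, and $J_R$ would be bounded uniformly in $R$. For $r\ge4$ we have $1+r\ge r$ and $\log(e+r)\le2\log r$. In polar coordinates, $r^{-np'}\cdot r^{n(p'-1)}\cdot r^{n-1}=r^{-1}$, so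
$$J_R\ge c\int_4^R(\log r)^{p'-\alpha(p'-1)}\frac{dr}r .$$
For $\alpha=2p-1$ we have $(2p-1)(p'-1)=\frac{2p-1}{p-1}=p'+1$, so the integral is $\int_4^R\frac{dr}{r\log r}\to\infty$: a contradiction.

**What this shows.** The weak-type inequality fails for this pair when $\alpha=2p-1$, for every $\widetilde B$. Since $A^{(\alpha)}$ increases with $\alpha$, the same pair satisfies the bump condition for every smaller exponent too, by (L3). Hence *the implication in Theorem 3 forces $\alpha>2p-1$, whatever $\widetilde B$ is.*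

If we replace $[b,T]$ by $T$ in Steps 2 and 3, the factor $\log|y|$ disappears, and the integral becomes $\int_4^R(\log r)^{-\alpha(p'-1)}\frac{dr}r$. It diverges exactly when $\alpha\le p-1$. So in this example $p-1$ logarithms are the threshold for $T$, and the function $b$ costs $p$ more.

## 4. From the commutator to two sparse operators

**Definition (sparse family).** A family $\mathcal S$ of cubes is *$\eta$-sparse* if there are pairwise disjoint measurable sets $H_Q\subset Q$, $Q\in\mathcal S$, with $|H_Q|\ge\eta|Q|$. Such a family is countable, because the $H_Q$ are disjoint and have positive measure.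

**Example.** $\{[0,2^{-j}):j\ge0\}$ is $\frac12$-sparse, with $H_j=[2^{-j-1},2^{-j})$. Note that the point $x=2^{-L-1}$ lies in the $L+2$ intervals with $0\le j\le L+1$ if the intervals are closed, and in $L+1$ of them as written: sparse families can overlap arbitrarily often.

We use one external result, Theorem 1.1 of A. Lerner, S. Ombrosi, I. Rivera-Ríos, *On pointwise and weighted estimates for commutators of Calderón–Zygmund operators*, Adv. Math. 319 (2017). It covers $\omega$-Calderón–Zygmund operators with $\omega$ Dini; here $\omega(t)=Ct^\varepsilon$.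

**Cited theorem.** Let $T$ be as above and $b\in L^1_{loc}$. For every compactly supported $f\in L^\infty$ there are $3^n$ dyadic lattices $\mathcal D^{(j)}$ and $\frac1{2\cdot9^n}$-sparse families $\mathcal S_j\subset\mathcal D^{(j)}$ such that for a.e. $x$
$$|[b,T]f(x)|\le c_nC_T\sum_{j=1}^{3^n}\sum_{Q\in\mathcal S_j}\Big(|b(x)-b_Q|\langle|f|\rangle_Q+\langle|b-b_Q||f|\rangle_Q\Big)\chi_Q(x).\tag{7}$$

If one prefers real $b$, $f$, $T$, split $b$ and $f$ into real and imaginary parts and write $T=T_1+iT_2$ with $T_1f=\frac12(Tf+\overline{T\bar f})$, $T_2f=\frac1{2i}(Tf-\overline{T\bar f})$. These are Calderón–Zygmund operators with kernels $\operatorname{Re}K$ and $\operatorname{Im}K$.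

For a family $\mathcal S$ in a dyadic lattice and $f\ge0$ put
$$S_{\theta,h}f=\sum_{Q\in\mathcal S}|b-b_Q|^\theta\,\langle|b-b_Q|^hf\rangle_Q\,\chi_Q .$$
The two sums in (7) are $S_{1,0}|f|$ and $S_{0,1}|f|$: the oscillation of $b$ sits outside the average in the first and inside it in the second.

**Proposition A.** Let $1<p<\infty$, let $\theta,h\ge0$ be integers, $b\in BMO$, let $\mathcal S$ be an $\eta$-sparse family in a dyadic lattice $\mathcal D$, and suppose $M=\sup_Q\|u^{1/p}\|_{A_\theta,Q}\|v^{-1/p}\|_{B_h,Q}<\infty$. Then for all bounded compactly supported $f\ge0$ and all $\lambda>0$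
$$u(\{S_{\theta,h}f>\lambda\})\le C\,M^p\|b\|_{BMO}^{(\theta+h)p}\lambda^{-p}\int f^pv,\qquad C=C(n,p,\delta,\theta,h,\eta).\tag{8}$$

**Proposition A implies Theorem 2, hence Theorem 1.** By (7), if $|[b,T]f(x)|>\lambda$, then (off a null set) one of the $2\cdot3^n$ numbers $S_{1,0}|f|(x)$, $S_{0,1}|f|(x)$, formed with $\mathcal S_1,\dots,\mathcal S_{3^n}$, exceeds $c\lambda$, where $c=c(n,T)$. Apply (8) with $(\theta,h)=(1,0)$ and $(0,1)$. The hypotheses needed are the finiteness of $\sup_Q\|u^{1/p}\|_{A_1,Q}\|v^{-1/p}\|_{p',Q}$ and of $\sup_Q\|u^{1/p}\|_{A_0,Q}\|v^{-1/p}\|_{B_1,Q}$, which is (6). The families depend on $f$, but the constants do not. $\square$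

**Degenerate weights.** Before estimating anything, we make sure that all norms are finite. If $u=0$ a.e., (8) is trivial, so assume not. Choose a cube $Q_0$ with $u(Q_0)>0$. Then $\|u^{1/p}\|_{A_\theta,Q}>0$ for all $Q\supset Q_0$. Since $v<\infty$ a.e., $\|v^{-1/p}\|_{B_h,Q}>0$ for all $Q$. For $Q\supset Q_0$ both factors are positive with product at most $M$, so $\|v^{-1/p}\|_{B_h,Q}<\infty$. Every cube $Q'$ lies in such a $Q$, and with $\lambda=\|v^{-1/p}\|_{B_h,Q}$ we have $\langle B_h(v^{-1/p}/\lambda)\rangle_{Q'}\le|Q|/|Q'|$. Since $B_h(st)\le s^{p'}B_h(t)$ for $s\le1$, enlarging $\lambda$ brings this average below $1$. So $\|v^{-1/p}\|_{B_h,Q'}<\infty$ for *all* cubes. Hence $v>0$ a.e., and since the norm of $v^{-1/p}$ is positive, $\|u^{1/p}\|_{A_\theta,Q}<\infty$ for all $Q$. From now on $u\not\equiv0$ and all these norms are finite. Moreover, decreasing $\delta$ decreases $A_\theta$ and weakens the hypothesis, so **we assume $0<\delta\le2$.**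

By homogeneity we also assume $\|b\|_{BMO}=1$. (If $\|b\|_{BMO}=0$ and $\theta+h>0$, then $S_{\theta,h}f=0$. If $\theta+h=0$, then $b$ plays no role and may be replaced by any function of norm one.)

**One cube, by hand.** Let $\mathcal S=\{Q\}$. For $\theta=h=0$ the set $\{S_{0,0}f>\lambda\}$ is $Q$ if $\langle f\rangle_Q>\lambda$, and empty otherwise. In the first case Hölder's inequality gives
$$\lambda^pu(Q)\le\langle f\rangle_Q^p\,u(Q)\le\langle f^pv\rangle_Q\,\|v^{-1/p}\|_{p',Q}^p\,|Q|\,\|u^{1/p}\|_{p,Q}^p\le M^p\int_Qf^pv,$$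
and no logarithm has been used. For $\theta=1$, $h=0$, Chebyshev's inequality gives
$$\lambda^pu(\{x\in Q:|b-b_Q|\langle f\rangle_Q>\lambda\})\le\langle f\rangle_Q^p\int_Q|b-b_Q|^pu .$$
Here $\langle|b-b_Q|^pu\rangle_Q\le c\|u^{1/p}\|_{D,Q}^p$ with $D(t)=t^p\log(e+t)^p$. To see this, normalize the norm to $1$ and put $z=u^{1/p}$, $g=|b-b_Q|$. If $\kappa g\le2p\log(e+z)$, then $g^pz^p\le cD(z)$. Otherwise $z\le e^{\kappa g/(2p)}$ and $g^pz^p\le g^pe^{\kappa g/2}\le ce^{\kappa g}$. Average and use (3). So one cube costs $p$ logarithms on $u$ in this argument. The remaining $p-1+\delta$ in $A_1$ are there to sum over cubes.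

## 5. Duality, and the two sums that do not converge

Write $c$ for constants depending only on $n,p,\delta,\theta,h,\eta$, which may change from line to line. The natural way to sum over cubes is duality. Take $\lambda=1$, let $E$ be a bounded subset of $\{S_{\theta,h}f>1\}$, and put $w=u\chi_E=u^{1/p}G$ with $G=u^{1/p'}\chi_E$, so that $\int G^{p'}=u(E)<\infty$. Then
$$u(E)\le\int S_{\theta,h}f\,w=\sum_{Q\in\mathcal S}\langle|b-b_Q|^hf\rangle_Q\int_Q|b-b_Q|^\theta w .$$
In Section 6 we prove that, with $F=fv^{1/p}$,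
$$\langle|b-b_Q|^hf\rangle_Q\le c\|f\|_{\Phi_h,Q}\le c\|F\|_{p,Q}\|v^{-1/p}\|_{B_h,Q},\qquad\int_Q|b-b_Q|^\theta w\le c\,|Q|\,\|u^{1/p}\|_{A_\theta,Q}\,N_Q(G),$$
where $N_Q$ is a functional slightly smaller than the $L^{p'}$ average, small enough that its maximal function is bounded on $L^{p'}$. The spare $\delta$ in $A_\theta$ pays for this. So
$$u(E)\le cM\sum_{Q\in\mathcal S}|Q|\,\|F\|_{p,Q}N_Q(G)\le cM\Big(\sum_{Q\in\mathcal S}|Q|\,\|F\|_{p,Q}^p\Big)^{1/p}\Big(\sum_{Q\in\mathcal S}|Q|\,N_Q(G)^{p'}\Big)^{1/p'}.\tag{9}$$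
The second sum is harmless: $|Q|\le\eta^{-1}|H_Q|$, the $H_Q$ are disjoint, and the maximal function is bounded, so it is at most $c\int G^{p'}$ (for finite $\mathcal S$, uniformly).

**The first breaking point.** The first sum is $\int F^p\sum_{Q\in\mathcal S}\chi_Q$, which is not controlled by $\int F^p$. For the $\frac12$-sparse family $\{[0,2^{-j}):0\le j\le L\}$ and $F=\chi_{[0,2^{-L})}$ it equals $(L+1)\int F^p$. Nor can $\|F\|_{p,Q}$ be replaced by something smaller. Already for $h=0$ the bump on $v$ is $t^{p'}$ with no room at all, and by the converse of Hölder's inequality $\|F\|_{p,Q}=\sup\{\langle Fg\rangle_Q:g\ge0,\ \|g\|_{p',Q}\le1\}$.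

**The first repair.** Group the cubes according to the size of $f$: let $\mathcal F_k$ consist of those with $2^{-k-1}<\|f\|_{\Phi_h,Q}\le2^{-k}$. If a cube of $\mathcal F_k$ contains smaller cubes of $\mathcal F_k$ covering a very small part of it, then $f$ is *not larger* on the smaller cubes than on the big one. So the part of $f$ carried by the smaller cubes cannot account for $\|f\|_{\Phi_h,Q}$, and we may replace $f$ by $f\chi_{E_Q}$. The $E_Q$ are disjoint, the first sum in (9) becomes $\sum_Q\int_{E_Q}F^p\le\int F^p$, and for each *fixed* $k$ we obtain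
$$\sum_{Q\in\mathcal F_k}2^{-k}\int_Q|b-b_Q|^\theta w\le cM\Big(\int f^pv\Big)^{1/p}u(E)^{1/p'} .$$

**The second breaking point.** The right side does not depend on $k$, and nothing bounds the number of nonempty $\mathcal F_k$. So the sum over $k$ is still out of control. Now we use that we want a *weak-type* inequality. First, the cubes with $\|f\|_{\Phi_h,Q}>1$ can be handled directly, as in the one-cube computation, so only $k\ge0$ matters. Second, the left side of our inequality is $\int w=u(E)$ itself. We are exactly in the situation of Section 1: we absorb the shallow layers, where the factor $2^{-k}$ beats the overlap, and in the deep layers we use that the second estimate above improves on small subsets of $Q$. The set where $|b-b_Q|$ is large is also exponentially small, so it can be thrown in with the deep layers.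

## 6. Orlicz estimates with a little room

Put
$$\gamma=\frac{(p'-1)\delta}2,\qquad\nu=\frac\delta{2p},\qquad\Psi(t)=\frac{t^{p'}}{\log(e+t)^{1+\gamma}},\qquad N_Q(G)=\inf\{\lambda>0:\langle\Psi(|G|/\lambda)\rangle_Q\le1\}.$$
As $\delta\le2$, $1+\gamma\le p'$. The function $\Psi$ is increasing, because its logarithmic derivative is $\frac{p'}t-\frac{1+\gamma}{(e+t)\log(e+t)}>0$. So $N_Q=\|\cdot\|_{\Psi,Q}$, and (L1)–(L3) apply. Convexity of $\Psi$ is never used. Since $\Psi(t)\le t^{p'}$, $N_Q(G)\le\|G\|_{p',Q}$. The function $\Phi_h$ is convex, since $\Phi_h'(t)=\log(e+t)^h+h\frac t{e+t}\log(e+t)^{h-1}$ is nondecreasing.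

The first lemma is the pointwise form of the two Hölder inequalities. Part (i) leaves a surplus of $\nu$ logarithms, and this surplus is what makes the sum over $k$ converge.

**Lemma 2.** For $x,y\ge0$:

1. $xy\log(e+xy)^{\theta+\nu}\le c\,(1+A_\theta(x)+\Psi(y))$;
2. $\Phi_h(xy)\le c\,(1+x^p+B_h(y))$.

*Proof.* We need to invert $A_\theta$, $B_h$ and $\Psi$ up to constants.

*Fact 1: if $q\ge1$, $a\ge0$, $t\ge1$ and $z^q\log(e+z)^a\le t$, then $z\le ct^{1/q}\log(e+t)^{-a/q}$.* If $z\le t^{1/(2q)}$, this holds because $\log(e+t)^{a/q}\le ct^{1/(2q)}$ for $t\ge1$. If $z>t^{1/(2q)}$, use $(e+s)^{2q}\ge e+s^{2q}$ with $s=t^{1/(2q)}$ to get $\log(e+z)\ge\frac1{2q}\log(e+t)$. Then $z^q\le t\log(e+z)^{-a}\le(2q)^at\log(e+t)^{-a}$.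

*Fact 2: if $t\ge1$ and $\Psi(y)\le t$, then $y\le ct^{1/p'}\log(e+t)^{(1+\gamma)/p'}$.* This is clear if $y\le1$. If $y>1$, then $y^{p'}\le t\log(e+y)^{1+\gamma}\le ct\,y^{p'/2}$, so $y^{p'}\le ct^2$ and $\log(e+y)\le c\log(e+t)$. Insert this in $y^{p'}\le t\log(e+y)^{1+\gamma}$.

(1) Let $t=1+A_\theta(x)+\Psi(y)$. By Fact 1 with $q=p$, $a=(1+\theta)p-1+\delta$, and by Fact 2, $xy\le ct\log(e+t)^\mu$ with
$$\mu=-\frac{(1+\theta)p-1+\delta}p+\frac{1+\gamma}{p'}=-\theta-1+\frac1p-\frac\delta p+\frac1{p'}+\frac\gamma{p'}=-\theta-\frac\delta p+\frac\delta{2p}=-\theta-\nu,$$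
because $\frac\gamma{p'}=\frac{p'-1}{p'}\cdot\frac\delta2=\frac\delta{2p}$. In particular $xy\le ct$, so $\log(e+xy)\le c\log(e+t)$. Multiplying, $xy\log(e+xy)^{\theta+\nu}\le ct$.

(2) Let $t=1+x^p+B_h(y)$. Then $x\le t^{1/p}$, and $y\le ct^{1/p'}\log(e+t)^{-h}$ by Fact 1 with $q=p'$, $a=hp'$. So $xy\le ct\log(e+t)^{-h}$, hence $\log(e+xy)\le c\log(e+t)$, and $\Phi_h(xy)=xy\log(e+xy)^h\le ct$. $\square$

The next two lemmas handle the $f$ side.

**Lemma 3.** $\|fg\|_{\Phi_h,Q}\le c\|f\|_{p,Q}\|g\|_{B_h,Q}$ whenever the norms on the right are finite.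

*Proof.* If one norm is $0$, then $fg=0$ a.e. on $Q$. Otherwise normalize both to $1$. Averaging part (2) of Lemma 2 and using (L1), $\langle\Phi_h(|fg|)\rangle_Q\le3c$. By (L4), $\|fg\|_{\Phi_h,Q}\le\max(1,3c)$. $\square$

**Lemma 4.** $\langle|b-b_Q|^hf\rangle_Q\le c_0\|f\|_{\Phi_h,Q}$ for bounded $f\ge0$, with $c_0=c_0(n,h)\ge1$.

*Proof.* For $g,x\ge0$ we have $g^hx\le c(e^{\kappa g}+\Phi_h(x))$. Indeed, if $\kappa g\le2\log(e+x)$, then $g^hx\le(2/\kappa)^h\Phi_h(x)$. Otherwise $x\le e^{\kappa g/2}$ and $g^hx\le g^he^{\kappa g/2}\le ce^{\kappa g}$. If $\|f\|_{\Phi_h,Q}=0$, then $f=0$ a.e. on $Q$. Otherwise normalize it to $1$, take $g=|b-b_Q|$, $x=f$, and average with (3). $\square$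

The next lemma handles the $u$ side. With $s=0$, $F=Q$ it is the second estimate announced in Section 5. For small $F$ it is the gain we need.

**Lemma 5.** Let $G\ge0$, $N_Q(G)<\infty$, $s\ge0$, and let $F\subset Q$ with $|F|\le e^{-s}|Q|$. Then
$$\frac1{|Q|}\int_F|b-b_Q|^\theta u^{1/p}G\,dx\le c\,(1+s)^{-\nu}\,\|u^{1/p}\|_{A_\theta,Q}\,N_Q(G).$$

*Proof.* If a norm on the right vanishes, then $u^{1/p}G=0$ a.e. on $Q$. Otherwise put $H=u^{1/p}G/(\|u^{1/p}\|_{A_\theta,Q}N_Q(G))$ and $g=|b-b_Q|$. Averaging part (1) of Lemma 2 with (L1) gives $\langle H\log(e+H)^{\theta+\nu}\rangle_Q\le c$. We must bound $\frac1{|Q|}\int_Fg^\theta H$ by $c(1+s)^{-\nu}$, and we split $F$ into three parts.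

*Part 1: $\kappa g\le2\log(e+H)$ and $H>e^{s/2}$.* Here $g^\theta H\le cH\log(e+H)^\theta$, and $\log(e+H)\ge\max(1,s/2)\ge(1+s)/4$. So $g^\theta H\le c(1+s)^{-\nu}H\log(e+H)^{\theta+\nu}$, which contributes at most $c(1+s)^{-\nu}$.

*Part 2: $\kappa g\le2\log(e+H)$ and $H\le e^{s/2}$.* Since $\log(e+e^{s/2})\le\log2+1+s/2\le2+s$, we have $g^\theta H\le ce^{s/2}(2+s)^\theta$. As $|F|\le e^{-s}|Q|$, this contributes at most $ce^{-s/2}(2+s)^\theta\le c(1+s)^{-\nu}$.

*Part 3: $\kappa g>2\log(e+H)$.* Then $H\le e^{\kappa g/2}$ and $g^\theta H\le g^\theta e^{\kappa g/2}\le ce^{3\kappa g/4}$. By Hölder's inequality with exponents $\frac43$ and $4$, and (3), the contribution is at most $c\langle e^{\kappa g}\rangle_Q^{3/4}(|F|/|Q|)^{1/4}\le ce^{-s/4}\le c(1+s)^{-\nu}$. $\square$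

Finally, the maximal function of $N_Q$. Here the extra $\gamma$ in $\Psi$ is used.

**Lemma 6.** For finite $\mathcal F\subset\mathcal D$ and $0\le G\in L^{p'}$,
$$\int\sup_{Q\in\mathcal F,\,Q\ni x}N_Q(G)^{p'}\,dx\le c\int G^{p'}.$$

*Proof.* If $N_Q(G)>\lambda$, then $\langle\Psi(G/\lambda)\rangle_Q>1$. On $\{G\le\lambda/2\}$ we have $\Psi(G/\lambda)\le\Psi(\frac12)\le2^{-p'}<\frac12$, so $\int_{Q\cap\{G>\lambda/2\}}\Psi(G/\lambda)>|Q|/2$. The maximal cubes $Q\in\mathcal F$ with $N_Q(G)>\lambda$ are disjoint, and their union is the set where the supremum exceeds $\lambda$. Summing over them,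
$$\Big|\Big\{x:\sup_{Q\in\mathcal F,\,Q\ni x}N_Q(G)>\lambda\Big\}\Big|\le2\int_{\{G>\lambda/2\}}\Psi(G/\lambda)\,dx .$$
Multiply by $p'\lambda^{p'-1}$ and integrate over $\lambda>0$. For fixed $x$ with $G(x)>0$ substitute $s=G/\lambda$, so that $\lambda^{p'-1}d\lambda$ becomes $G^{p'}s^{-p'-1}ds$ and $\lambda<2G$ becomes $s>\frac12$. The result is
$$2p'\int G^{p'}dx\int_{1/2}^\infty\frac{\Psi(s)}{s^{p'+1}}\,ds=2p'\int G^{p'}dx\int_{1/2}^\infty\frac{ds}{s\log(e+s)^{1+\gamma}}=c\int G^{p'},$$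
where the last integral converges because $\gamma>0$. $\square$

## 7. Proof of Proposition A: absorbing the shallow layers

**Step 1: make the family finite and very sparse.** The purpose is to have property (1) with $\rho$ as small as we need. By monotone convergence we may replace $\mathcal S$ by a finite subfamily, provided that the bounds do not depend on it. By sparseness, for every $Q$,
$$\sum_{R\in\mathcal S,\,R\subset Q}|R|\le\eta^{-1}\sum_{R\in\mathcal S,\,R\subset Q}|H_R|\le\Lambda|Q|,\qquad\Lambda=1/\eta.$$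
Put
$$\rho=\min(e^{-1},\,4^{-1}3^{-h}),\qquad J=\lceil\Lambda/\rho\rceil .$$
Let $\ell(Q)$ be the number of cubes of $\mathcal S$ strictly containing $Q$, and split $\mathcal S$ into $J$ subfamilies according to $\ell(Q)$ mod $J$. Let $\mathcal F$ be one of them. We check (1) for $\mathcal F$. Let $Q\in\mathcal F$ and $x\in U_Q$, say $x\in R\subsetneq Q$ with $R\in\mathcal F$. Every cube strictly containing $Q$ strictly contains $R$, and $Q$ itself strictly contains $R$, so $\ell(R)-\ell(Q)$ is a positive multiple of $J$. Hence at least $J$ cubes of $\mathcal S$ strictly contain $R$ but do not strictly contain $Q$. They meet $Q$, so by nestedness they lie in $Q$, and they contain $x$. Thus $\sum_{R'\in\mathcal S,\,R'\subset Q}\chi_{R'}\ge J$ on $U_Q$, and $J|U_Q|\le\Lambda|Q|$, that is, $|U_Q|\le\rho|Q|$.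

Let $S^{\mathcal F}$ be $S_{\theta,h}$ formed with $\mathcal F$. It suffices to bound $u(\{S^{\mathcal F}f>\lambda\})$, since $\{S_{\theta,h}f>\lambda\}$ is contained in the union of the $J$ sets $\{S^{\mathcal F}f>\lambda/J\}$. By homogeneity take $\lambda=1$. Note that $\int f^pv<\infty$, since $f$ is bounded with compact support.

**Step 2: remove the cubes where $f$ is large.** The purpose is to keep only levels $2^{-k}$ with $k\ge0$. Let $\Omega$ be the union of the $Q\in\mathcal F$ with $\|f\|_{\Phi_h,Q}>1$. It is the disjoint union of the maximal such cubes. For each of them, since $t^p\le A_\theta(t)$, and by Lemma 3 applied to $f=(fv^{1/p})v^{-1/p}$,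
$$u(Q)=|Q|\,\|u^{1/p}\|_{p,Q}^p\le|Q|\,\|u^{1/p}\|_{A_\theta,Q}^p\,\|f\|_{\Phi_h,Q}^p\le c|Q|\,\|u^{1/p}\|_{A_\theta,Q}^p\|v^{-1/p}\|_{B_h,Q}^p\|fv^{1/p}\|_{p,Q}^p\le cM^p\int_Qf^pv .$$
Adding up, $u(\Omega)\le cM^p\int f^pv$.

**Step 3: dualize.** Fix $r>0$ and let $E=\{x\notin\Omega:|x|<r,\ S^{\mathcal F}f(x)>1\}$. Then $u(E)<\infty$, because $E$ is bounded. As in Section 5 let $w=u\chi_E=u^{1/p}G$, $G=u^{1/p'}\chi_E$, $\int G^{p'}=u(E)$; in particular $N_Q(G)\le\|G\|_{p',Q}<\infty$. Let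
$$\mathcal F_k=\{Q\in\mathcal F:2^{-k-1}<\|f\|_{\Phi_h,Q}\le2^{-k}\},\qquad k\ge0 .$$
Cubes with $\|f\|_{\Phi_h,Q}>1$ lie in $\Omega$ and do not meet $E$. Cubes with $\|f\|_{\Phi_h,Q}=0$ contribute nothing, by (L2). Since $S^{\mathcal F}f>1$ on $E$, Lemma 4 gives
$$u(E)\le\int S^{\mathcal F}f\,w\le c_0\sum_{k\ge0}2^{-k}\sum_{Q\in\mathcal F_k}\int_Q|b-b_Q|^\theta w .\tag{10}$$

**Step 4: split each cube into an absorbable part and a tiny part.** Each $\mathcal F_k$ is a subfamily of $\mathcal F$, so it satisfies (1) and Lemma 1 applies to it. From now on $Q^{(N)}$, $U_Q$, $E_Q$ are formed within the family $\mathcal F_k$ that contains $Q$. Put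
$$m_k=2^{k/(4(\theta+1))},\qquad\tau=\frac1{8c_0},\qquad N_k=\lfloor\tau2^{k/4}\rfloor,$$
and for $Q\in\mathcal F_k$
$$F_Q=Q^{(N_k)}\cup\{x\in Q:|b(x)-b_Q|>m_k\}.$$

**Step 5: the part outside $F_Q$ is absorbed.** On $Q\setminus F_Q$ we have $|b-b_Q|^\theta\le m_k^\theta\le2^{k/4}$. By part (3) of Lemma 1, each $x$ lies in at most $N_k\le\tau2^{k/4}$ of the sets $Q\setminus F_Q$, $Q\in\mathcal F_k$. Since $\sum_{k\ge0}2^{-k/2}<4$,
$$c_0\sum_{k\ge0}2^{-k}\sum_{Q\in\mathcal F_k}\int_{Q\setminus F_Q}|b-b_Q|^\theta w\le c_0\sum_{k\ge0}2^{-k}\cdot\tau2^{k/4}\cdot2^{k/4}\int w\le4c_0\tau\,u(E)=\tfrac12u(E).\tag{11}$$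

**Step 6: the set $F_Q$ is tiny, and Lemma 5 gains a power of $2^{-k}$.** By part (2) of Lemma 1 with $\rho\le e^{-1}$, by (3), and by $2^{k/4}\ge m_k$, with $c_1=\min(\tau,\kappa)$,
$$\frac{|F_Q|}{|Q|}\le e^{-N_k}+2e^{-\kappa m_k}\le e\cdot e^{-\tau2^{k/4}}+2e^{-\kappa m_k}\le5e^{-c_1m_k}.$$
So $|F_Q|\le e^{-s_k}|Q|$ with $s_k=\max(0,c_1m_k-\log5)$. Also $1+s_k\ge c\,m_k$: if $c_1m_k\ge2\log5$, then $s_k\ge c_1m_k/2$, and otherwise $1\ge c_1m_k/(2\log5)$. Hence $(1+s_k)^{-\nu}\le c\,2^{-k\nu'}$ with $\nu'=\nu/(4(\theta+1))>0$. Subtract (11) from (10), which is allowed because $u(E)<\infty$, and apply Lemma 5 on each $F_Q$: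
$$\tfrac12u(E)\le c\sum_{k\ge0}2^{-k\nu'}\sum_{Q\in\mathcal F_k}2^{-k}\,|Q|\,\|u^{1/p}\|_{A_\theta,Q}\,N_Q(G).\tag{12}$$

**Step 7: localize $f$ to $E_Q$.** The purpose is to replace the remaining factor $2^{-k}\approx\|f\|_{\Phi_h,Q}$ by a quantity that sees $f$ only on the disjoint sets $E_Q$. Let $Q\in\mathcal F_k$. Since $\log(e+4t)\le\log4+\log(e+t)\le3\log(e+t)$, we have $\Phi_h(4t)\le4\cdot3^h\,\Phi_h(t)$. The maximal $R\in\mathcal F_k$ with $R\subsetneq Q$ are disjoint with union $U_Q$. They satisfy $0<\|f\|_{\Phi_h,R}\le2^{-k}$, so $\int_R\Phi_h(2^kf)\le|R|$ by (L1). Therefore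
$$\langle\Phi_h(4\cdot2^kf\chi_{U_Q})\rangle_Q\le4\cdot3^h\,\frac{|U_Q|}{|Q|}\le4\cdot3^h\rho\le1,$$
which means $\|f\chi_{U_Q}\|_{\Phi_h,Q}\le2^{-k-2}<\frac12\|f\|_{\Phi_h,Q}$. By the triangle inequality (L4), $\|f\|_{\Phi_h,Q}\le2\|f\chi_{E_Q}\|_{\Phi_h,Q}$, and with Lemma 3
$$2^{-k}<2\|f\|_{\Phi_h,Q}\le4\|f\chi_{E_Q}\|_{\Phi_h,Q}\le c\,\|fv^{1/p}\chi_{E_Q}\|_{p,Q}\,\|v^{-1/p}\|_{B_h,Q}.\tag{13}$$

**Step 8: sum.** Insert (13) in (12) and use the definition of $M$. Since $|Q|\,\|fv^{1/p}\chi_{E_Q}\|_{p,Q}=\big(\int_{E_Q}f^pv\big)^{1/p}|Q|^{1/p'}$, Hölder's inequality for sums, the bound $|Q|\le2|E_Q|$ (as $\rho\le\frac12$), the disjointness of the $E_Q$ with $Q\in\mathcal F_k$, and Lemma 6 give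
$$\begin{aligned}\tfrac12u(E)&\le cM\sum_{k\ge0}2^{-k\nu'}\sum_{Q\in\mathcal F_k}\Big(\int_{E_Q}f^pv\Big)^{1/p}\big(N_Q(G)^{p'}|Q|\big)^{1/p'}\\&\le cM\sum_{k\ge0}2^{-k\nu'}\Big(\int f^pv\Big)^{1/p}\Big(2\sum_{Q\in\mathcal F_k}N_Q(G)^{p'}|E_Q|\Big)^{1/p'}\\&\le cM\Big(\int f^pv\Big)^{1/p}u(E)^{1/p'} .\end{aligned}$$
In the last line, $\sum_{Q\in\mathcal F_k}N_Q(G)^{p'}|E_Q|\le\int\sup_{Q\in\mathcal F_k,\,Q\ni x}N_Q(G)^{p'}dx\le c\int G^{p'}=c\,u(E)$, and $\sum_k2^{-k\nu'}<\infty$. Since $u(E)<\infty$, we may divide by $u(E)^{1/p'}$ and obtain $u(E)\le cM^p\int f^pv$. Let $r\to\infty$ and add $u(\Omega)\le cM^p\int f^pv$. This proves Proposition A, and with it Theorems 2 and 1. $\blacksquare$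

## 8. A dual test pair, and the proof of Theorem 3

Write $B(t)=B_1(t)=t^{p'}\log(e+t)^{p'}$. It is convex, being the $p'$-th power of the nonnegative convex function $\Phi_1$.

**Step 1: sufficiency.** Suppose $\alpha>2p-1$ and $B(t)\le\widetilde B(k_0t)$ for $t\ge t_0$. Then $B(t)\le B(t_0)+\widetilde B(k_0t)$ for all $t\ge0$. If $\lambda=\|g\|_{\widetilde B,Q}\in(0,\infty)$, then $\langle B(|g|/(k_0\lambda))\rangle_Q\le1+B(t_0)$ by (L1), so by (L4)
$$\|g\|_{B,Q}\le(1+B(t_0))\,k_0\,\|g\|_{\widetilde B,Q}.$$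
If $\lambda=0$, then $g=0$ a.e. on $Q$; if $\lambda=\infty$, there is nothing to prove. So the hypothesis with $A^{(\alpha)}$, $\widetilde B$ implies (4) with $\delta=\alpha-(2p-1)$, and Theorem 1 applies.

**Step 2: necessity of $\alpha>2p-1$.** This was proved in Section 3, for every $\widetilde B$.

**Step 3: necessity of the condition on $\widetilde B$; the pair.** In Section 3, $f$ lived far away from the support of $u$, and $b$ was large because $|y|$ was large. Now we use the singularity of $b=\log|x|$ at $0$: $f$ lives near $0$, where $v$ is small, and $u$ lives at a fixed distance. Suppose that no $k_0,t_0$ exist, and let $\alpha\ge0$ be arbitrary. Taking $k_0=2^k$ and $t_0$ large, we find $1\le t_1<t_2<\cdots$ with $\widetilde B(t_k)\ge1$ and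
$$B(t_k)>\widetilde B(2^kt_k)\ge2^k\widetilde B(t_k),$$
the last inequality by convexity and $\widetilde B(0)=0$. Let $a>0$ be small. Choose radii $\frac12\ge r_1>r_2>\cdots\to0$ such that $E_k=\{r_{k+1}\le|x|<r_k\}$ has $|E_k|=a2^{-k}/\widetilde B(t_k)$. This is possible: let $B(0,r_k)$ have measure $\sum_{j\ge k}|E_j|$, which is at most $a$. Set
$$g=t_k\ \text{on }E_k,\qquad g=1\ \text{on }\{|x|\ge r_1\},\qquad v=g^{-p}\le1,\qquad u=\chi_{B(4e_1,1)},$$
where $e_1$ is the first unit vector. Then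
$$\int_{B(0,r_1)}\widetilde B(g)=\sum_{k\ge1}a2^{-k}=a,\qquad\int_{B(0,r_1)}B(g)=\sum_{k\ge1}B(t_k)|E_k|\ge\sum_{k\ge1}a=\infty.$$

**Step 4: the bump condition holds for this pair.** We have $v^{-1/p}=g$ a.e. For every $Q$, $\langle\widetilde B(g\chi_{B(0,r_1)})\rangle_Q\le a/|Q|$, so by (L4) $\|g\|_{\widetilde B,Q}\le\max(1,a/|Q|)+\|1\|_{\widetilde B,Q}<\infty$. If $|Q\cap B(4e_1,1)|=0$, the product is $0$. If $Q$ meets $B(4e_1,1)$ but not $B(0,\frac12)$, then $g=1$ on $Q$, and the product is at most the constant $\|1\|_{A^{(\alpha)},Q}\|1\|_{\widetilde B,Q}$. If $Q$ meets both balls, its diameter is at least $\frac52$, so $|Q|\ge c_n':=(5/(2\sqrt n))^n$. If $a\le c_n'$, this gives $\|g\|_{\widetilde B,Q}\le1+\|1\|_{\widetilde B,Q}$, and $\|u^{1/p}\|_{A^{(\alpha)},Q}\le\|1\|_{A^{(\alpha)},Q}$. So the supremum is finite.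

**Step 5: the weak-type inequality fails.** Let $T=R_1$ and $b=\log|x|$. Let $f\ge0$ be bounded with support in $\{\sigma\le|y|<r_1\}$, $\sigma>0$ (or its closure); then $bf$ is bounded. For $x\in B(4e_1,1)$ and $|y|\le\frac12$ we have $x_1-y_1\ge\frac52$, $|x-y|\le\frac{11}2$, and $b(x)-b(y)\ge\log\frac1{|y|}$, because $|x|\ge3$. So $|[b,T]f(x)|\ge c\int f\log\frac1{|y|}$ for a.e. $x\in B(4e_1,1)$. As in Step 2 of Section 3, the weak-type inequality would give
$$\int f\log\frac1{|y|}\,dy\le C\Big(\int f^pv\Big)^{1/p}.$$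
Take $f=(\log\frac1{|y|})^{p'-1}v^{1-p'}\chi_{\{\sigma\le|y|<r_1\}}$. It is bounded, since $g$ takes finitely many values there. Since $v^{1-p'}=g^{p(p'-1)}=g^{p'}$, both integrals equal $J_\sigma=\int_{\sigma\le|y|<r_1}g^{p'}(\log\frac1{|y|})^{p'}$. So $J_\sigma\le CJ_\sigma^{1/p}$, and $J_\sigma$ is bounded uniformly in $\sigma$. Letting $\sigma\to0$,
$$\int_{B(0,r_1)}g^{p'}\Big(\log\frac1{|y|}\Big)^{p'}dy<\infty.\tag{14}$$
It remains to trade $\log\frac1{|y|}$ for $\log(e+g)$. Since $\log\frac1{|y|}\ge\log2$ on $B(0,r_1)$, (14) gives $\int_{B(0,r_1)}g^{p'}<\infty$. As $g$ is radially nonincreasing on $B(0,r_1)$,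
$$g(y)^{p'}\,|B(0,|y|)|\le\int_{B(0,|y|)}g^{p'}\le C\qquad(0<|y|<r_1),$$
so $g(y)\le C|y|^{-n/p'}$, and $\log(e+g(y))\le C\log\frac1{|y|}$, again because $\log\frac1{|y|}\ge\log2$. Hence
$$\int_{B(0,r_1)}B(g)=\int_{B(0,r_1)}g^{p'}\log(e+g)^{p'}\le C\int_{B(0,r_1)}g^{p'}\Big(\log\frac1{|y|}\Big)^{p'}dy<\infty,$$
which contradicts $\int_{B(0,r_1)}B(g)=\infty$. So the condition on $\widetilde B$ is necessary, for every $\alpha$.

**Step 6: the logarithmic scale.** Let $\widetilde B(t)=t^{p'}\log(e+t)^\beta$. If $\beta\ge p'$, then $\widetilde B$ is convex, because its derivative $p't^{p'-1}\log(e+t)^\beta+\beta t^{p'-1}\frac t{e+t}\log(e+t)^{\beta-1}$ is nondecreasing when $\beta\ge1$. Moreover $B\le\widetilde B$, so by Steps 1 and 2 the implication holds if and only if $\alpha>2p-1$. If $\beta<p'$, put $\beta_1=\max(\beta,1)<p'$. The function $t^{p'}\log(e+t)^{\beta_1}$ is convex. For it no $k_0,t_0$ exist, since $(k_0t)^{p'}\log(e+k_0t)^{\beta_1}/B(t)\to0$ as $t\to\infty$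 for each $k_0$. Steps 3–5 give a pair that satisfies the bump condition with $\beta_1$ and for which the weak-type inequality fails. By (L3) the pair also satisfies the bump condition with the smaller exponent $\beta$. So the implication fails for $\beta<p'$, whatever $\alpha$ is. $\blacksquare$
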